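\title{Faithful equivariant pseudo-expectations need not be unique}

\begin{abstract}
Let a discrete group $G$ act on a unital C*-algebra $A$. An equivariant pseudo-expectation is a $G$-equivariant unital completely positive map from the reduced crossed product $A\rtimes_\lambda G$ to the $G$-injective envelope of $A$ that fixes $A$. For commutative $A$, all such maps are faithful exactly when the canonical conditional expectation is the only one. We show that this equivalence fails for noncommutative $A$, even when $A$ and $A\rtimes_\lambda G$ are simple AF algebras and $G$ is countable and locally finite. For inner actions of amenable groups on simple algebras, the equivariant pseudo-expectations correspond to the tracial states of a twisted group C*-algebra, and the two conditions become simplicity and uniqueness of the trace. The counterexample comes from a minimal, topologically free action with two invariant measures on an inverse limit of affine spaces over $\mathbb F_2$. For finite groups the two conditions are equivalent.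
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a discrete group with identity $e$, acting by $*$-automorphisms $a\mapsto t\cdot a$ on a unital C*-algebra $A$. The reduced crossed product $A\rtimes_\lambda G$ is generated by $A$ and unitaries $\lambda_t$, $t\in G$, with $\lambda_s\lambda_t=\lambda_{st}$ and $\lambda_ta\lambda_t^*=t\cdot a$. The finite sums $\sum_t a_t\lambda_t$ are dense, and there is a conditional expectation $E\colon A\rtimes_\lambda G\to A$ with $E(a\lambda_t)=\delta_{t,e}\,a$. It is \emph{faithful}: $E(x^*x)=0$ implies $x=0$. We let $G$ act on $A\rtimes_\lambda G$ by conjugation, $s\cdot x=\lambda_sx\lambda_s^*$, which extends the action on $A$ and makes $E$ equivariant. Throughout, \emph{ucp} means unital completely positive and \emph{ideal} means closed two-sided ideal.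

A \emph{$G$-operator system} is an operator system with an action of $G$ by unital complete order isomorphisms. A unital C*-algebra $N$ with an action of $G$ is \emph{$G$-injective} if, for every $G$-operator system $W$ and every invariant operator subsystem $V\subseteq W$, each equivariant ucp map $V\to N$ extends to an equivariant ucp map $W\to N$. If $N$ contains $A$ as an invariant unital C*-subalgebra, it is \emph{$G$-rigid} over $A$ if the identity is the only equivariant ucp map $N\to N$ that fixes $A$ pointwise. Hamana's \emph{$G$-injective envelope} $I_G(A)$ is a C*-algebra with a $G$-action, containing $A$ equivariantly, that is $G$-injective and $G$-rigid over $A$. For the trivial group it is the injective envelope $I(A)$.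

An \emph{equivariant pseudo-expectation} is an equivariant ucp map $F\colon A\rtimes_\lambda G\to I_G(A)$ with $F|_A=\mathrm{id}_A$. The map $E$ is one. The reason for enlarging the range from $A$ to $I_G(A)$ is that such maps then detect ideals. Let $J$ be an ideal of $A\rtimes_\lambda G$ with $J\cap A=0$. Then $a+j\mapsto a$ is an equivariant $*$-homomorphism $A+J\to A$, and $G$-injectivity extends it to an equivariant pseudo-expectation that vanishes on $J$ and so is not faithful unless $J=0$. Consider the two conditions
\begin{itemize}
\item[(i)] every equivariant pseudo-expectation $A\rtimes_\lambda G\to I_G(A)$ is faithful;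
\item[(ii)] $E$ is the only equivariant pseudo-expectation.
\end{itemize}
By a theorem of Kennedy and Schafhauser, (i) holds if and only if $A\rtimes_\lambda G$ has the \emph{intersection property}: every nonzero ideal meets $A$ in a nonzero element. Condition (ii) is more concrete: a pseudo-expectation is determined by the elements $F(\lambda_t)$, and (ii) says that they vanish for $t\ne e$ (Lemma~\ref{lem:basic}). Since $E$ is faithful, (ii) implies (i), and for commutative $A$ the two conditions are known to be equivalent. Neither the theorem of Kennedy and Schafhauser nor this last fact is used below.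

The question, which we take from Geffen and Ursu \cite{GU}, is whether (i) and (ii) are equivalent for every discrete group $G$ acting on every unital C*-algebra $A$. One might guess that they are. The equivariant pseudo-expectations form a convex set, and if this set is more than the point $E$, one expects faithfulness to be lost on moving far enough away from $E$; Example~\ref{ex:Z2} shows this happening. The guess is wrong. Recall that a C*-algebra is \emph{AF} if it is the closure of an increasing sequence of finite-dimensional C*-subalgebras, and that a group is \emph{locally finite} if its finitely generated subgroups are finite; locally finite groups are amenable.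

\begin{theorem}\label{thm:counter}
There are a simple unital separable AF algebra $A$ and a countable locally finite group $G$ acting on $A$ by inner automorphisms such that $A\rtimes_\lambda G\cong A\otimes_{\min}A$ is simple and AF, so that every equivariant pseudo-expectation is faithful, while there is an equivariant pseudo-expectation $F\ne E$ with values in $A$. Thus \textup{(i)} holds and \textup{(ii)} fails.
\end{theorem}

The next theorem explains where such an example has to be looked for. The reduced twisted group C*-algebra $C^*_\lambda(G,\bar\sigma)$ is recalled in Section~\ref{sec:inner}.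

\begin{theorem}\label{thm:inner}
Let $A$ be simple and unital, let $G$ be amenable, and let $\sigma\colon G\times G\to\mathbb T$ and $u\colon G\to U(A)$ satisfy $u_e=1$ and $u_su_t=\sigma(s,t)u_{st}$. Let $G$ act on $A$ by $s\cdot a=u_sau_s^*$, and put $D=C^*_\lambda(G,\bar\sigma)$. Then $A\rtimes_\lambda G\cong A\otimes_{\min}D$, and the equivariant pseudo-expectations are exactly the maps $\mathrm{id}\otimes\tau$ with $\tau$ a tracial state of $D$. Hence \textup{(i)} holds if and only if $D$ is simple, and \textup{(ii)} holds if and only if $D$ has a unique tracial state.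
\end{theorem}

Finally, ``locally finite'' in Theorem~\ref{thm:counter} cannot be improved to ``finite''. For finite $G$ the full and reduced crossed products agree, and we write $\rtimes G$.

\begin{theorem}\label{thm:finite}
Let $G$ be a finite group acting on a unital C*-algebra $A$. Then \textup{(i)} and \textup{(ii)} are equivalent, and both are equivalent to $Z(I_G(A)\rtimes G)=Z(I_G(A))^G$.
\end{theorem}

After the tools of Section~\ref{sec:tools} and two examples on $M_2$ in Section~\ref{sec:examples}, Section~\ref{sec:inner} proves Theorem~\ref{thm:inner} and reduces Theorem~\ref{thm:counter} to finding a simple algebra with two traces and a suitable group of unitaries (Proposition~\ref{prop:recipe}). Sections~\ref{sec:space} and~\ref{sec:algebra} build that algebra from a dynamical system. Section~\ref{sec:finite}, on finite groups, depends only on Section~\ref{sec:tools}.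

\section{Tools}\label{sec:tools}

We use the following standard facts.

\emph{Ucp maps.} A ucp map $\varphi\colon B\to N$ of C*-algebras satisfies the Schwarz inequality $\varphi(x)^*\varphi(x)\le\varphi(x^*x)$. If $\varphi$ is multiplicative on a C*-subalgebra $B_0\subseteq B$, then $B_0$ lies in Choi's multiplicative domain, which means that $\varphi(bx)=\varphi(b)\varphi(x)$ and $\varphi(xb)=\varphi(x)\varphi(b)$ for $b\in B_0$, $x\in B$.

\emph{Tensor products.} For a state $\tau$ of $D$ there is a ucp slice map $\mathrm{id}\otimes\tau\colon A\otimes_{\min}D\to A$ with $a\otimes d\mapsto\tau(d)a$, and likewise on the other side. The functionals $\psi\otimes\varphi$, with $\psi$ and $\varphi$ states of $A$ and $D$, separate the points of $A\otimes_{\min}D$. The minimal tensor product of simple C*-algebras is simple \cite[IV.4]{Tak}.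

\emph{Traces.} If $\tau$ is a tracial state of $D$, the closed left ideal $\{d:\tau(d^*d)=0\}$ is self-adjoint, because $\tau(d^*d)=\tau(dd^*)$, and hence is a proper ideal. So every tracial state of a simple C*-algebra is faithful.

\emph{Full crossed products.} The full crossed product $A\rtimes_{\max}G$ is universal: a unital $*$-homomorphism $\pi\colon A\to B$ and a homomorphism $s\mapsto V_s$ into $U(B)$ with $V_s\pi(a)V_s^*=\pi(s\cdot a)$ give a $*$-homomorphism $A\rtimes_{\max}G\to B$ with $a\lambda_s\mapsto\pi(a)V_s$. In particular there is a canonical surjection $\Lambda$ onto $A\rtimes_\lambda G$.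

\emph{Amenability.} An amenable group $G$ has a right-invariant mean: a state $\mathfrak m$ of $\ell^\infty(G)$, written $f\mapsto\mathfrak m_sf(s)$, with $\mathfrak m_sf(st)=\mathfrak m_sf(s)$ for all $t$.

\emph{Uniqueness of the envelope \textup{(Hamana)}.} Let $N_1,N_2\supseteq A$ both be $G$-injective and $G$-rigid over $A$. Injectivity gives equivariant ucp maps $\alpha\colon N_1\to N_2$ and $\beta\colon N_2\to N_1$ fixing $A$, and rigidity makes them mutually inverse. The Schwarz inequality, used twice, gives
\[
x^*x=\beta\alpha(x^*x)\ge\beta\big(\alpha(x)^*\alpha(x)\big)\ge x^*x,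
\]
so $\alpha(x^*x)=\alpha(x)^*\alpha(x)$ and, by polarization, $\alpha$ is a $*$-isomorphism. To identify $I_G(A)$ it is therefore enough to exhibit one $G$-injective, $G$-rigid extension of $A$.

The following lemma will be applied with $(B,N)=(A,I_G(A))$ and, in Section~\ref{sec:finite}, with $B=N=I_G(A)$.

\begin{lemma}\label{lem:basic}
Let $G$ act on a unital C*-algebra $N$, let $B\subseteq N$ be an invariant unital C*-subalgebra, and let $F\colon B\rtimes_\lambda G\to N$ be an equivariant ucp map with $F|_B=\mathrm{id}_B$. Put $c_t=F(\lambda_t)$.
\begin{itemize}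
\item[(a)] $F$ is $B$-bimodular. In particular $F(b\lambda_t)=bc_t$, and $F=E$ if and only if $c_t=0$ for all $t\ne e$.
\item[(b)] $c_tb=(t\cdot b)c_t$ and $s\cdot c_t=c_{sts^{-1}}$ for $b\in B$ and $s,t\in G$.
\item[(c)] $J_F=\{x:F(x^*x)=0\}$ is a proper ideal of $B\rtimes_\lambda G$.
\end{itemize}
In particular, if $A\rtimes_\lambda G$ is simple, then \textup{(i)} holds.
\end{lemma}

\begin{proof}
(a) $F$ is multiplicative on $B$, so $B$ lies in its multiplicative domain. As $c_e=1$ and finite sums are dense, the last claim follows.

(b) Apply $F$ to $\lambda_tb=(t\cdot b)\lambda_t$ and use (a); apply $F$ to $\lambda_s\lambda_t\lambda_s^*=\lambda_{sts^{-1}}$ and use equivariance.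

(c) The inequalities $(x+y)^*(x+y)\le2x^*x+2y^*y$ and $x^*y^*yx\le\|y\|^2x^*x$ show that $J_F$ is a closed left ideal. For $x\in J_F$ we have $F(b^*x^*xb)=b^*F(x^*x)b=0$ by (a) and $F(\lambda_t^*x^*x\lambda_t)=t^{-1}\cdot F(x^*x)=0$ by equivariance. So the closed subspace $J_F$ is stable under right multiplication by $B$ and by each $\lambda_t$, and hence by all of $B\rtimes_\lambda G$. It is proper since $F(1)=1$.
\end{proof}

Equivariance is what makes $J_F$ stable under the $\lambda_t$; bimodularity alone gives stability under $B$ only.

\section{Two inner actions on $M_2$}\label{sec:examples}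

Let $A=M_2$ and let $G$ be finite. Then $I_G(A)=A$. Indeed, $A$ is rigid over itself, and it is injective by Arveson's extension theorem; if $\psi\colon W\to A$ is a ucp extension of an equivariant $\varphi\colon V\to A$, then $w\mapsto|G|^{-1}\sum_ss^{-1}\cdot\psi(sw)$ is an equivariant one. Put
\[
\mathsf X=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \mathsf Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad \mathsf X^2=\mathsf Z^2=1,\qquad \mathsf Z\mathsf X=-\mathsf X\mathsf Z .
\]
If $t$ acts by $\operatorname{Ad}u_t$, the first relation in Lemma~\ref{lem:basic}(b) says that $u_t^*c_t$ commutes with $M_2$, so $c_t=\gamma_tu_t$ with $\gamma_t\in\mathbb C$.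

\begin{example}\label{ex:Z2}
Let $G=\{e,t\}$ with $u_t=\mathsf Z$. The element $v=\mathsf Z\lambda_t$ commutes with $A$ and satisfies $v=v^*$, $v^2=1$, so $a+bv\mapsto(a+b,a-b)$ is an isomorphism $A\rtimes G\cong M_2\oplus M_2$. A pseudo-expectation has $F(v)=\mathsf Zc_t=\gamma$, so $F(a+bv)=a+\gamma b$, and positivity on the projections $(1\pm v)/2$ forces $\gamma\in[-1,1]$. Each such $\gamma$ occurs: $F$ is the combination of the two coordinate projections with weights $(1\pm\gamma)/2$, and these are equivariant because $\lambda_t=\mathsf Zv$ acts as $\operatorname{Ad}\mathsf Z$ on both summands. The value $\gamma=0$ gives $E$, and $\gamma=\pm1$ gives non-faithful maps. Both (i) and (ii) fail.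
\end{example}

\begin{example}\label{ex:pauli}
Let $G=(\mathbb Z/2)^2$ with $u_{(a,b)}=\mathsf X^a\mathsf Z^b$ for $a,b\in\{0,1\}$. Then $u_{(a,b)}u_{(c,d)}=(-1)^{bc}u_{(a+c,b+d)}$, so $u$ is multiplicative only up to sign, but $\operatorname{Ad}u$ is an action. As $G$ is abelian, Lemma~\ref{lem:basic}(b) gives $u_sc_tu_s^*=c_t$. For $t\ne e$ one of $\mathsf X,\mathsf Z$ anticommutes with $u_t$, so $\gamma_t=-\gamma_t=0$. Both (ii) and (i) hold.
\end{example}

In both examples everything is decided by the elements $v_s=u_s^*\lambda_s$. For any inner action with $u_su_t=\sigma(s,t)u_{st}$ they commute with $A$, since $u_s^*\lambda_sa=u_s^*(u_sau_s^*)\lambda_s=au_s^*\lambda_s$, and therefore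
\[
v_sv_t=v_su_t^*\lambda_t=u_t^*u_s^*\lambda_s\lambda_t=\overline{\sigma(s,t)}\,v_{st}.
\]
They generate an algebra $D$ with the conjugate cocycle, and the numbers $\gamma_t=F(v_t)$ are the values of a state on $D$ that equivariance forces to be a trace. In Example~\ref{ex:Z2}, $D=\mathbb C^2$ has a segment of traces with non-faithful endpoints; in Example~\ref{ex:pauli}, four linearly independent unitaries with the relations of the $u_s$ span $D\cong M_2$, which is simple and has one trace. The next section makes this picture general.

\section{Inner actions and traces}\label{sec:inner}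

\subsection*{Untwisting the crossed product}

\begin{proposition}\label{prop:untwist}
Let $A$ and $D$ be unital C*-algebras, $\tau_0$ a faithful tracial state of $D$, and $u\colon G\to U(A)$, $v\colon G\to U(D)$, $\sigma\colon G\times G\to\mathbb T$ maps with $u_e=1$, $v_e=1$,
\[
u_su_t=\sigma(s,t)u_{st},\qquad v_sv_t=\overline{\sigma(s,t)}\,v_{st}.
\]
Assume that the $v_s$ span a dense subspace of $D$ and that $\tau_0(v_s)=0$ for $s\ne e$. Let $G$ act on $A$ by $s\cdot a=u_sau_s^*$.
\begin{itemize}
\item[(a)] For a state $\tau$ of $D$, the map $\mathrm{id}\otimes\tau\colon A\otimes_{\min}D\to A$ is faithful if and only if $\tau$ is.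
\item[(b)] The assignment $a\lambda_s\mapsto au_s\otimes v_s$ defines an isomorphism $A\rtimes_\lambda G\cong A\otimes_{\min}D$ that carries $E$ to $\mathrm{id}\otimes\tau_0$.
\item[(c)] For each tracial state $\tau$ of $D$, $\mathrm{id}\otimes\tau$ is an equivariant pseudo-expectation, and distinct $\tau$ give distinct maps.
\end{itemize}
\end{proposition}

\begin{proof}
(a) If $\tau(d^*d)=0$ with $d\ne0$, then $\mathrm{id}\otimes\tau$ kills $(1\otimes d)^*(1\otimes d)$. Conversely, let $\tau$ be faithful, $x\ge0$ and $(\mathrm{id}\otimes\tau)(x)=0$. For each state $\psi$ of $A$, the positive element $(\psi\otimes\mathrm{id})(x)$ of $D$ satisfies $\tau((\psi\otimes\mathrm{id})(x))=\psi((\mathrm{id}\otimes\tau)(x))=0$, so it vanishes. Then $(\psi\otimes\varphi)(x)=0$ for all states $\psi,\varphi$, and $x=0$.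

(b) The cocycles cancel in $V_s=u_s\otimes v_s$, so $s\mapsto V_s$ is a homomorphism, and $V_s(a\otimes1)V_s^*=(s\cdot a)\otimes1$. This gives a $*$-homomorphism $\Pi\colon A\rtimes_{\max}G\to A\otimes_{\min}D$ with $a\lambda_s\mapsto au_s\otimes v_s$. Its range contains $A\otimes1$ and $(u_s^*\otimes1)V_s=1\otimes v_s$, so $\Pi$ is onto. With $E_0=\mathrm{id}\otimes\tau_0$ we have $E_0\Pi(a\lambda_s)=\tau_0(v_s)au_s=\delta_{s,e}\,a$, so $E_0\Pi=E\Lambda$. Both $E_0$, by (a), and $E$ are faithful, whence
\[
\ker\Pi=\{x:E_0\Pi(x^*x)=0\}=\{x:E\Lambda(x^*x)=0\}=\ker\Lambda .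
\]

(c) Under (b), $a\in A$ corresponds to $a\otimes1$ and conjugation by $\lambda_s$ to conjugation by $V_s$. The ucp map $\mathrm{id}\otimes\tau$ fixes $A$ and sends $V_s(a\otimes d)V_s^*$ to $\tau(v_sdv_s^*)\,u_sau_s^*=s\cdot(\tau(d)a)$. It sends $1\otimes d$ to $\tau(d)1$, so it determines $\tau$.
\end{proof}

Given $u$ and $\sigma$, an algebra $D$ as in the proposition always exists. Associativity of $u_su_tu_r$ gives the cocycle identity $\sigma(s,t)\sigma(st,r)=\sigma(t,r)\sigma(s,tr)$, and $u_e=1$ gives $\sigma(e,t)=\sigma(t,e)=1$. The \emph{reduced twisted group C*-algebra} $C^*_\lambda(G,\bar\sigma)$ is generated by the unitaries $v_s\delta_t=\overline{\sigma(s,t)}\,\delta_{st}$ on $\ell^2(G)$. The cocycle identity says that $v_sv_t=\overline{\sigma(s,t)}v_{st}$, and also that the $v_s$ commute with the unitaries $v'_r\delta_t=\overline{\sigma(t,r)}\,\delta_{tr}$. The state $\tau_0(d)=\langle d\delta_e,\delta_e\rangle$ has $\tau_0(v_s)=\delta_{s,e}$. It is faithful, because $d\delta_e=0$ gives $d\delta_r=dv'_r\delta_e=v'_rd\delta_e=0$ for all $r$. It is tracial, because $\tau_0(v_sv_t)$ and $\tau_0(v_tv_s)$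 vanish unless $t=s^{-1}$, and $\sigma(s,s^{-1})=\sigma(s^{-1},s)$ since $u_{s^{-1}}$ is a scalar multiple of $u_s^*$ and so commutes with $u_s$.

\subsection*{The envelope and the relative commutant}

Proposition~\ref{prop:untwist} produces pseudo-expectations. To see that there are no others, note that a pseudo-expectation sends $1\otimes D$ into the commutant of $A$ in $I_G(A)$. We need this commutant to be $\mathbb C$, and for that we first identify $I_G(A)$.

\begin{lemma}\label{lem:envelope}
Let $G$ be amenable and act on a unital C*-algebra $A$ by $s\cdot a=u_sau_s^*$, with $u_e=1$ and $u_su_t\in\mathbb Tu_{st}$. Then $I_G(A)=I(A)$ with the action $\operatorname{Ad}u_s$.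
\end{lemma}

\begin{proof}
Let $M=I(A)$. It is rigid over $A$ for all ucp maps, so it is $G$-rigid. Represent $M$ faithfully and unitally on a Hilbert space $H$. Injectivity extends $\mathrm{id}_M$ to a ucp map $P\colon B(H)\to M$, which is $M$-bimodular by the multiplicative domain property.

Let $V\subseteq W$ be $G$-operator systems, $\varphi\colon V\to M$ equivariant ucp, and $\psi\colon W\to M$ any ucp extension. We average $\psi$ over $G$. The average is a weak one and may leave $M$, so we take it in $B(H)$ and return by $P$. With $\mathfrak m$ a right-invariant mean, define $\Psi\colon W\to B(H)$ by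
\[
\langle\Psi(w)\xi,\eta\rangle=\mathfrak m_s\,\langle u_s^*\psi(sw)u_s\xi,\eta\rangle .
\]
Each map $w\mapsto u_s^*\psi(sw)u_s$ is ucp and equals $\varphi$ on $V$, and $\mathfrak m$ is a state, so $\Psi$ is ucp and extends $\varphi$. Fix $t$. From $u_{rt^{-1}}u_t\in\mathbb Tu_r$ we get $u_{rt^{-1}}^*yu_{rt^{-1}}=u_tu_r^*yu_ru_t^*$ for $y\in B(H)$. Substituting $r=st$ and using right invariance, with means understood weakly as above,
\[
\Psi(tw)=\mathfrak m_s\big(u_s^*\psi(stw)u_s\big)=\mathfrak m_r\big(u_{rt^{-1}}^*\psi(rw)u_{rt^{-1}}\big)=u_t\Psi(w)u_t^* .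
\]
The action is implemented by unitaries of $M$, so the bimodular map $P$ is equivariant, and $P\Psi\colon W\to M$ is an equivariant ucp extension of $\varphi$. Thus $M$ is $G$-injective, and uniqueness of the envelope applies.
\end{proof}

\begin{lemma}\label{lem:commutant}
If $A$ is simple and unital, then $A'\cap I(A)=\mathbb C$.
\end{lemma}

\begin{proof}
The relative commutant is self-adjoint, so it is enough to treat $z=z^*\in A'\cap I(A)$. By rigidity it suffices to find a ucp map $I(A)\to I(A)$ that fixes $A$ and sends $z$ to a scalar. Let $B=C^*(A,z)$, in which $z$ is central, fix $x$ in the spectrum of $z$, and let $J$ be the closure of $(z-x)B$, an ideal of $B$. It is proper: otherwise some $(z-x)b=b(z-x)$ would be within distance less than $1$ of $1$, hence invertible, and $z-x$ would be invertible. The unital $*$-homomorphism $A\to B/J$ is injective because $A$ is simple, and onto because $z+J=x1+J$. Its inverse composed with the quotient map is a $*$-homomorphism $B\to A$ that fixes $A$ and sends $z$ to $x1$. It extends to a ucp map $I(A)\to I(A)$ by injectivity.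
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:inner}]
Proposition~\ref{prop:untwist} applies with $D=C^*_\lambda(G,\bar\sigma)$. It gives the isomorphism, with $E=\mathrm{id}\otimes\tau_0$, and shows that each tracial state $\tau$ gives an equivariant pseudo-expectation. Conversely, let $F\colon A\otimes_{\min}D\to I_G(A)=I(A)$ be one. By Lemma~\ref{lem:basic}(a), $aF(1\otimes d)=F(a\otimes d)=F(1\otimes d)a$, so $F(1\otimes d)=\tau(d)1$ by Lemma~\ref{lem:commutant}. Here $\tau$ is a state and $F=\mathrm{id}\otimes\tau$. Since $V_s(1\otimes d)V_s^*=1\otimes v_sdv_s^*$ and $G$ fixes scalars, equivariance gives $\tau(v_sdv_s^*)=\tau(d)$. Replacing $d$ by $dv_s$ gives $\tau(v_sd)=\tau(dv_s)$, and $\tau$ is tracial because the $v_s$ span a dense subspace.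

So (ii) holds if and only if $\tau_0$ is the only tracial state, and by Proposition~\ref{prop:untwist}(a), (i) holds if and only if every tracial state of $D$ is faithful. The latter is true if $D$ is simple. If $D$ has a proper ideal $J\ne0$, pull back a state of $D/J$ to a state $\rho$ of $D$ and put $\tau(d)=\mathfrak m_s\,\rho(v_sdv_s^*)$. This is a state vanishing on $J$, so it is not faithful. Since $v_sv_t\in\mathbb Tv_{st}$,
\[
\tau(v_tdv_t^*)=\mathfrak m_s\,\rho(v_{st}dv_{st}^*)=\tau(d),
\]
so $\tau$ is tracial by the argument just given. Hence (i) fails.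
\end{proof}

\begin{remark}
Amenability is used twice: in Lemma~\ref{lem:envelope} and in the averaging of $\rho$. Simplicity of $A$ is used only in Lemma~\ref{lem:commutant}, and the classification fails without it. For $G=\{e,t\}$ acting trivially on $A=\mathbb C^2$, with $u_t=1$, the $*$-homomorphism $a+b\lambda_t\mapsto a+b\,(1,-1)$ is an equivariant pseudo-expectation, and it is not of the form $\mathrm{id}\otimes\tau$ because $\lambda_t=1\otimes v_t$ is not sent to a scalar.
\end{remark}

\subsection*{What a counterexample needs}

By Theorem~\ref{thm:inner} we want a simple twisted group C*-algebra with more than one trace. Within amenable groups two cheap sources are closed. If $G$ is finite, then $D$ is finite-dimensional, and simple means a full matrix algebra, which has one trace. If $\sigma=1$, then the reduced and full group C*-algebras agree, so the trivial representation is a character of $D$, and $D$ is simple only for trivial $G$. We therefore start from a simple algebra with two traces and look inside it for a group of unitaries that can serve as the generators $v_s$. If the cocycle takes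 values in $\{\pm1\}$, then $\bar\sigma=\sigma$ and the same algebra can play the roles of both $A$ and $D$.

\begin{proposition}\label{prop:recipe}
Let $A$ be a simple unital C*-algebra with tracial states $\tau_0\ne\tau_1$. Let $\mathcal U\subseteq U(A)$ be a group that contains $-1$, spans a dense subspace, and satisfies $\tau_0(u)=0$ for $u\in\mathcal U\setminus\{\pm1\}$. Let $G=\mathcal U/\{\pm1\}$ act on $A$ by conjugation, and choose lifts $u_t\in\mathcal U$ of $t\in G$ with $u_e=1$. Then $a\lambda_t\mapsto au_t\otimes u_t$ defines an isomorphism $A\rtimes_\lambda G\cong A\otimes_{\min}A$, this algebra is simple, and $F=\mathrm{id}\otimes\tau_1$ is an equivariant pseudo-expectation different from $E$, with $F(\lambda_t)=\tau_1(u_t)u_t$. Thus \textup{(i)} holds and \textup{(ii)} fails.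
\end{proposition}

\begin{proof}
We have $u_su_t=\sigma(s,t)u_{st}$ with $\sigma(s,t)\in\{\pm1\}$. The $u_t$ have the same span as $\mathcal U$, $\tau_0(u_t)=0$ for $t\ne e$, and $\tau_0$ is faithful since $A$ is simple. So Proposition~\ref{prop:untwist} applies with $D=A$ and $v=u$, and it gives the isomorphism and $F\ne\mathrm{id}\otimes\tau_0=E$. The algebra $A\otimes_{\min}A$ is simple \cite[IV.4]{Tak}, so (i) holds by Lemma~\ref{lem:basic}.
\end{proof}

This proof uses neither amenability nor a description of $I_G(A)$, and Theorem~\ref{thm:counter} will not depend on Theorem~\ref{thm:inner}.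

\section{A minimal affine action with two invariant measures}\label{sec:space}

We take $A=C(X)\rtimes_\lambda\Gamma$ for an action of a group $\Gamma$ on a compact space $X$, and $\mathcal U=\{\chi w_g:\chi\in\mathcal H,\ g\in\Gamma\}$, where the $w_g$ are the canonical unitaries and $\mathcal H$ is a group of functions. The hypotheses of Proposition~\ref{prop:recipe} become the following.
\begin{itemize}
\item[(A)] The action is \emph{minimal} (every orbit is dense) and \emph{topologically free} (the fixed-point set of each $g\ne e$ has empty interior). This makes $A$ simple.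
\item[(B)] There are two invariant probability measures $m\ne\mu$. They give two traces.
\item[(C)] There is a $\Gamma$-invariant group $\mathcal H\ni-1$ of continuous $\{\pm1\}$-valued functions with dense span in $C(X)$ and $\int\chi\,dm=0$ for $\chi\in\mathcal H\setminus\{\pm1\}$.
\end{itemize}
Condition (C) is the real constraint. It holds for a compact abelian group of exponent $2$, with Haar measure and the characters and their negatives. But automorphisms fix $0$, which contradicts (A), and a measure invariant under a dense group of translations is invariant under all translations and so is Haar measure, which contradicts (B). The way out is to let linear maps act on an affine hyperplane that misses $0$.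

\subsection*{One level}

For a finite set $\Omega$, identify the power set with $\mathbb F_2^\Omega$, with $+$ the symmetric difference, so that $|S+S'|\equiv|S|+|S'|\pmod 2$. Let $O(\Omega)$ be the set of subsets of odd cardinality; it is an affine hyperplane with $2^{|\Omega|-1}$ points. The group $\operatorname{Sym}(\Omega)$ acts on it, two sets being in the same orbit exactly when they have the same cardinality. For $S\subseteq\Omega$ let $\chi_S(T)=(-1)^{|T\cap S|}$. For $\Omega_0=\{1,2,3\}$ the values are
\[
\begin{array}{c|cccc}
 &\{1\}&\{2\}&\{3\}&\{1,2,3\}\\ \hline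
\chi_{\{1\}}&-&+&+&-\\
\chi_{\{2\}}&+&-&+&-\\
\chi_{\{3\}}&+&+&-&-
\end{array}
\]
and since $\chi_{\Omega_0}=-1$, the eight functions $\chi_S$ are $\pm1,\pm\chi_{\{1\}},\pm\chi_{\{2\}},\pm\chi_{\{3\}}$. Each row has mean $0$ for the uniform measure, so (C) holds. Each row has mean $\frac13$ for the uniform measure on the three singletons, so (B) holds. But (B) holds only because there are two orbits, so (A) fails.

The next level must connect the two orbits without destroying the second measure. Let $\Omega_1$ consist of $16$ copies of each of $\{1\},\{2\},\{3\}$ and $2$ copies of $\{1,2,3\}$, and map a subset of $\Omega_1$ to the sum of the sets that its points are copies of. The $50$ singletons of $\Omega_1$ form one orbit of $\operatorname{Sym}(\Omega_1)$, and this orbit maps onto all four points of $O(\Omega_0)$: the orbits are connected. The frequencies are $\frac{16}{50},\frac{16}{50},\frac{16}{50},\frac2{50}$: only mass $\frac1{25}$ has left the singletons. Now $O(\Omega_1)$ has many orbits in its turn, and we repeat the step with summable losses.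

\subsection*{The space and the group}

Let $\Omega_0=\{1,2,3\}$. Given $\Omega_n$ with $N_n=|\Omega_n|$, put $K_n=2^{N_n+n+1}$ and
\[
\Omega_{n+1}=\{(T,l):T\in O(\Omega_n),\ 1\le l\le M_n(T)\},\qquad
M_n(T)=\begin{cases}K_n,&|T|=1,\\ 2,&|T|\ge3.\end{cases}
\]
Thus $N_{n+1}=K_nN_n+2(2^{N_n-1}-N_n)$, the sequence $N_n$ increases, $K_0=16$ and $N_1=50$. For $S\subseteq\Omega_{n+1}$ let
\[
p_n(S)=\sum_{(T,l)\in S}T\ \subseteq\Omega_n .
\]
The map $p_n$ is $\mathbb F_2$-linear, and $|p_n(S)|\equiv|S|\pmod2$ because every $T$ is odd. Hence $p_n$ maps $O(\Omega_{n+1})$ to $O(\Omega_n)$, and the fiber over $T\in O(\Omega_n)$ is the coset $\{(T,1)\}+\ker p_n$. So $p_n\colon O(\Omega_{n+1})\to O(\Omega_n)$ is onto with fibers of equal size. All multiplicities $M_n(T)$ are even, so $\Omega_{n+1}$ is partitioned into \emph{pairs} $\{(T,2j-1),(T,2j)\}$, and every pair lies in $\ker p_n$.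

For $g\in\operatorname{Sym}(\Omega_n)$ let $\iota_n(g)(T,l)=(gT,l)$, which makes sense because $M_n(T)$ depends only on $|T|$. The homomorphism $\iota_n\colon\operatorname{Sym}(\Omega_n)\to\operatorname{Sym}(\Omega_{n+1})$ is injective, as one sees on the points $(\{\omega\},1)$, and $p_n(\iota_n(g)S)=g\,p_n(S)$. We regard the $\iota_n$ as inclusions and put
\[
X=\Big\{(x_n)\in\prod_nO(\Omega_n):p_n(x_{n+1})=x_n\Big\},\qquad\Gamma=\bigcup_n\operatorname{Sym}(\Omega_n).
\]
The space $X$ is compact and metrizable, the coordinate maps $x\mapsto x_n$ are onto, and the cylinders $[T]_n=\{x:x_n=T\}$ are nonempty clopen sets that form a base. The group $\Gamma$ is countable and locally finite. An element $g\in\operatorname{Sym}(\Omega_n)$ acts on $X$ by the homeomorphism with $(gx)_r=gx_r$ for $r\ge n$, the lower coordinates being determined by these.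

\begin{lemma}\label{lem:minimal}
The action of $\Gamma$ on $X$ is minimal.
\end{lemma}

\begin{proof}
Let $x\in X$ and $T\in O(\Omega_n)$; we move $x$ into $[T]_n$. The $\operatorname{Sym}(\Omega_{n+1})$-orbit of $x_{n+1}$ consists of all sets of cardinality $w=|x_{n+1}|$, so we need such a set in the fiber over $T$. As $w$ is odd and $N_{n+1}$ is even, $(w-1)/2\le N_{n+1}/2-1$, which is the number of pairs other than $\{(T,1),(T,2)\}$. Let $S$ be the union of $\{(T,1)\}$ with $(w-1)/2$ of these pairs. Then $|S|=w$ and $p_n(S)=T$. For $g\in\operatorname{Sym}(\Omega_{n+1})$ with $gx_{n+1}=S$ we get $(gx)_n=p_n(S)=T$.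
\end{proof}

\begin{lemma}\label{lem:free}
The action of $\Gamma$ on $X$ is topologically free.
\end{lemma}

\begin{proof}
Let $g\ne e$ and let $U$ be open and nonempty. Choose $n$ so large that $g\in\operatorname{Sym}(\Omega_n)$ and $U\supseteq[T]_n$ for some $T$. The set $T$ itself may be fixed by $g$, so we look one level up. Pick $\omega\in\Omega_n$ with $g\omega\ne\omega$ and put $j=(\{\omega\},1)$, $j'=(\{g\omega\},1)=gj$. We want $S$ in the fiber over $T$ with $j\in S$ and $j'\notin S$. Let $Q=\{j,(\{\omega\},2)\}$, a pair, and take
\[
S=\begin{cases}\{j\},&T=\{\omega\},\\ \{(\{g\omega\},2)\}\cup Q,&T=\{g\omega\},\\ \{(T,1)\}\cup Q,&\text{otherwise.}\end{cases}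
\]
In each case $|S|$ is odd, $p_n(S)=T$, $j\in S$ and $j'\notin S$. Since $j'\in gS$, we have $gS\ne S$, and every $x\in[S]_{n+1}\subseteq U$ satisfies $gx\ne x$.
\end{proof}

\subsection*{Characters and measures}

A probability measure on $X$ is determined by its images on the finite sets $O(\Omega_n)$, and every sequence of probability measures on these sets that is compatible with the $p_n$ arises from one. A measure is $\Gamma$-invariant if its image on $O(\Omega_n)$ is $\operatorname{Sym}(\Omega_n)$-invariant for every $n$, because a given $g$ lies in $\operatorname{Sym}(\Omega_n)$, and a given cylinder is a union of cylinders of level $n$, for all large $n$. The uniform measures are compatible since the fibers of $p_n$ have equal size; let $m$ be the resulting invariant measure. As usual $(g\cdot f)(x)=f(g^{-1}x)$. For $S\subseteq\Omega_n$ put $\chi_{n,S}(x)=(-1)^{|x_n\cap S|}$ and $\mathcal H_n=\{\chi_{n,S}:S\subseteq\Omega_n\}$.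

\begin{lemma}\label{lem:characters}
Each $\mathcal H_n$ is a finite $\operatorname{Sym}(\Omega_n)$-invariant group containing $-1$, and $\mathcal H_n\subseteq\mathcal H_{n+1}$. The group $\mathcal H=\bigcup_n\mathcal H_n$ satisfies \textup{(C)}.
\end{lemma}

\begin{proof}
From $T\cap(S+S')=(T\cap S)+(T\cap S')$ we get $\chi_{n,S}\chi_{n,S'}=\chi_{n,S+S'}$. Since $x_n$ is odd, $\chi_{n,\Omega_n}=-1$. From $|g^{-1}T\cap S|=|T\cap gS|$ we get $g\cdot\chi_{n,S}=\chi_{n,gS}$ for $g\in\operatorname{Sym}(\Omega_n)$. With $S^*=\{(T,l)\in\Omega_{n+1}:|T\cap S|\text{ odd}\}$,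
\[
|x_n\cap S|\equiv\sum_{(T,l)\in x_{n+1}}|T\cap S|\equiv|x_{n+1}\cap S^*|\pmod2,
\]
so $\chi_{n,S}=\chi_{n+1,S^*}$. Hence $\mathcal H$ is a $\Gamma$-invariant group, and its span is a unital $*$-subalgebra of $C(X)$. If $x_n\ne x'_n$, then $\chi_{n,\{\omega\}}$ with $\omega\in x_n+x'_n$ separates $x$ from $x'$, so the span is dense by the Stone--Weierstrass theorem. If $\chi_{n,S}\ne\pm1$, then $\emptyset\ne S\ne\Omega_n$. For $\omega\in S$ and $\omega'\notin S$, the bijection $T\mapsto T+\{\omega,\omega'\}$ of $O(\Omega_n)$ changes the sign of $(-1)^{|T\cap S|}$, so $\int\chi_{n,S}\,dm=0$.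
\end{proof}

\begin{lemma}\label{lem:mu}
There is a $\Gamma$-invariant probability measure $\mu$ on $X$ with $\int\chi_0\,d\mu\ge\frac4{15}$, where $\chi_0=\chi_{0,\{1\}}\in\mathcal H\setminus\{\pm1\}$. In particular $\mu\ne m$.
\end{lemma}

\begin{proof}
Let $\theta_n$ be the uniform measure on the singletons in $O(\Omega_n)$. These measures are invariant but only approximately compatible, so we measure the defect and pass to a limit. Since $p_n(\{(T,l)\})=T$, the measure $(p_n)_*\theta_{n+1}$ gives each singleton the mass $K_n/N_{n+1}=(1-\varepsilon_n)/N_n$, where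
\[
\varepsilon_n=\frac{2(2^{N_n-1}-N_n)}{N_{n+1}}\le\frac{2^{N_n}}{K_nN_n}=\frac{2^{-n-1}}{N_n}.
\]
That is, $(p_n)_*\theta_{n+1}\ge(1-\varepsilon_n)\theta_n$. We have $\varepsilon_0=\frac2{50}$, and $\sum_{n\ge1}\varepsilon_n\le\frac1{50}\cdot\frac12$ because $N_n\ge50$ for $n\ge1$. So $\sum_{n\ge0}\varepsilon_n\le\frac1{25}+\frac1{100}=\frac1{20}$.

For each $r$ choose a point in each cylinder $[\{\omega\}]_r$, $\omega\in\Omega_r$, and let $\Theta_r$ be the uniform measure on these points. Its image on $O(\Omega_r)$ is $\theta_r$. Let $\mu$ be the weak* limit of a subsequence of $(\Theta_r)$. For $r\ge n$ the image of $\Theta_r$ on $O(\Omega_n)$ is $(p_n\circ\dots\circ p_{r-1})_*\theta_r$, which is $\operatorname{Sym}(\Omega_n)$-invariant because $\theta_r$ is and the maps are equivariant. Cylinders are clopen, so their measures converge along the subsequence; hence the image of $\mu$ on $O(\Omega_n)$ is invariant for every $n$, and $\mu$ is $\Gamma$-invariant. Push-forward preserves inequalities between measures, so the image of $\Theta_r$ on $O(\Omega_0)$ dominates $\prod_{n<r}(1-\varepsilon_n)\,\theta_0\ge\frac{19}{20}\theta_0$.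 Thus $\beta=\mu([\Omega_0]_0)\le\frac1{20}$, and by invariance each $[\{i\}]_0$ has measure $(1-\beta)/3$. The first row of the table above gives
\[
\int\chi_0\,d\mu=\frac{1-\beta}3\,(-1+1+1)-\beta=\frac{1-4\beta}3\ge\frac4{15},
\]
while $\int\chi_0\,dm=0$.
\end{proof}

Each feature of the multiplicities has one use: $M_n(T)$ depends only on $|T|$ so that $\iota_n$ exists; it is even and nonzero for Lemmas~\ref{lem:minimal} and~\ref{lem:free}; and it is very large on singletons for Lemma~\ref{lem:mu}.

\section{The counterexample}\label{sec:algebra}

Let $A=C(X)\rtimes_\lambda\Gamma$, with canonical unitaries $w_g$ and canonical faithful expectation $\Phi\colon A\to C(X)$.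

\begin{lemma}\label{lem:simple}
$A$ is a simple unital separable AF algebra.
\end{lemma}

\begin{proof}
Let $A_n$ be the span of the elements $fw_g$ with $g\in\operatorname{Sym}(\Omega_n)$ and $f$ a function of $x_n$ alone. Such functions form a finite-dimensional $\operatorname{Sym}(\Omega_n)$-invariant $*$-algebra, so $A_n$ is a finite-dimensional $*$-subalgebra. The $A_n$ increase and their union is dense, so $A$ is AF and separable.

Let $I$ be a proper ideal with quotient map $\pi$. We prove that $\|\Phi(b)\|\le\|\pi(b)\|$ for all $b\in A$; then $b\in I$ gives $\Phi(b^*b)=0$ and $b=0$. The ideal $I\cap C(X)$ is proper and $\Gamma$-invariant, so it consists of the functions vanishing on a nonempty closed invariant set, which is $X$ by Lemma~\ref{lem:minimal}. Hence $\pi$ is injective, and so isometric, on $C(X)$. By continuity we may take $b=\sum_{g\in\mathcal F}f_gw_g$ with $\mathcal F\ni e$ finite. By Lemma~\ref{lem:free}, the set $X_0$ of points $x$ with $gx\ne x$ for all $g\in\mathcal F\setminus\{e\}$ is a finite intersection of dense open sets, so it is dense. Fix $x\in X_0$, extend evaluation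 at $x$ from $\pi(C(X))\cong C(X)$ to a state of $A/I$, and let $\rho$ be its composition with $\pi$. Then $C(X)$ lies in the multiplicative domain of $\rho$. For $g\in\mathcal F\setminus\{e\}$ choose $f\in C(X)$ with $f(x)=1$ and $f(gx)=0$. From $fw_g=w_g(g^{-1}\cdot f)$,
\[
\rho(w_g)=f(x)\rho(w_g)=\rho(fw_g)=\rho(w_g)\,(g^{-1}\cdot f)(x)=\rho(w_g)f(gx)=0 .
\]
So $\rho(b)=\sum_gf_g(x)\rho(w_g)=f_e(x)$, and $|f_e(x)|\le\|\pi(b)\|$. Since $X_0$ is dense, $\|\Phi(b)\|=\|f_e\|\le\|\pi(b)\|$.
\end{proof}

For a $\Gamma$-invariant probability measure $\nu$, the state $\tau_\nu(b)=\int\Phi(b)\,d\nu$ is tracial. Indeed, $fw_g\cdot f'w_h=f(g\cdot f')w_{gh}$ and $f'w_h\cdot fw_g=f'(h\cdot f)w_{hg}$. Both are killed by $\tau_\nu$ unless $h=g^{-1}$, and then $\int f(g\cdot f')\,d\nu=\int(g^{-1}\cdot f)f'\,d\nu$ by invariance.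

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\mathcal U_n=\{\chi w_g:\chi\in\mathcal H_n,\ g\in\operatorname{Sym}(\Omega_n)\}$. By Lemma~\ref{lem:characters} and the rule $\chi w_g\cdot\chi'w_h=\chi(g\cdot\chi')w_{gh}$, this finite set of unitaries is closed under products, so it is a group, and it contains $-1$. The $\mathcal U_n$ increase; let $\mathcal U$ be their union. Its span is dense in $A$ because the span of $\mathcal H$ is dense in $C(X)$. Let $u=\chi w_g\in\mathcal U\setminus\{\pm1\}$. If $g\ne e$, then $\Phi(u)=0$; if $g=e$, then $\chi\ne\pm1$ and $\int\chi\,dm=0$. In both cases $\tau_m(u)=0$. By Lemma~\ref{lem:mu}, $\tau_\mu(\chi_0)\ne0=\tau_m(\chi_0)$.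

Proposition~\ref{prop:recipe} now applies with $\tau_0=\tau_m$ and $\tau_1=\tau_\mu$. The group $G=\mathcal U/\{\pm1\}$ is the increasing union of the finite groups $\mathcal U_n/\{\pm1\}$, so it is countable and locally finite, and it acts by inner automorphisms. The crossed product $A\rtimes_\lambda G\cong A\otimes_{\min}A$ is simple, and it is AF because the finite-dimensional algebras $A_n\otimes A_n$ have dense union. The map $F=\mathrm{id}\otimes\tau_\mu$ takes values in $A$ and differs from $E$: for the class $t\ne e$ of $\chi_0$ we have $u_t=\pm\chi_0$, so $F(\lambda_t)=\big(\int\chi_0\,d\mu\big)\chi_0\ne0=E(\lambda_t)$.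
\end{proof}

\begin{remark}
The maps $(1-r)E+rF$, $0\le r\le1$, are infinitely many equivariant pseudo-expectations, all faithful. The example is an instance of Theorem~\ref{thm:inner}: in the GNS representation of the faithful trace $\tau_m$, the vectors $\hat u_t$ form an orthonormal basis, since $\tau_m(u_s^*u_t)=\delta_{s,t}$ and the $u_t$ have dense span, and $u_s\hat u_t=\sigma(s,t)\hat u_{st}$. So $A\cong C^*_\lambda(G,\sigma)$ with $\sigma=\bar\sigma$, and the equivariant pseudo-expectations are exactly the maps $\mathrm{id}\otimes\tau$ with $\tau$ a tracial state of $A$.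
\end{remark}

\section{Finite groups}\label{sec:finite}

Let $G$ be finite and $M=I_G(A)$. Every element of $M\rtimes G$ is uniquely a sum $\sum_tm_t\lambda_t$, the algebra $A\rtimes G$ is the invariant C*-subalgebra of sums with coefficients in $A$, and $E$ also denotes the canonical expectation $M\rtimes G\to M$. The idea is that for finite $G$ a pseudo-expectation has a density with respect to $E$, namely $F(x)=E(xq)$ with $q$ central. In Example~\ref{ex:Z2}, $q=1+\gamma v$, and faithfulness is lost when $q$ vanishes on one summand. The density is built from the coefficients $c_t=F(\lambda_t)$, which lie in $M$ and not in $A$. So we first show that both conditions can be tested on $M\rtimes G$.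

\begin{lemma}\label{lem:transfer}
\begin{itemize}
\item[(a)] Every equivariant pseudo-expectation $F$ on $A\rtimes G$ extends to an equivariant ucp map $\tilde F\colon M\rtimes G\to M$ with $\tilde F|_M=\mathrm{id}_M$.
\item[(b)] If $\tilde F\colon M\rtimes G\to M$ is an equivariant ucp map with $\tilde F|_M=\mathrm{id}_M$ that is not faithful, then $\tilde F|_{A\rtimes G}$ is an equivariant pseudo-expectation that is not faithful.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $G$-injectivity gives an equivariant ucp extension $\tilde F$. Its restriction to $M$ fixes $A$, so it is $\mathrm{id}_M$ by $G$-rigidity.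

(b) By Lemma~\ref{lem:basic}(c), $J=J_{\tilde F}$ is a proper nonzero ideal of $M\rtimes G$. A nonzero element of $J\cap(A\rtimes G)$ proves the claim, so suppose that this intersection is $0$. The conjugation action passes to $(M\rtimes G)/J$, and the quotient map $Q$ is equivariant and restricts to a $*$-isomorphism of $A\rtimes G$ onto its image. So $Q(x)\mapsto E(x)$ is an equivariant ucp map $Q(A\rtimes G)\to M$, and it extends to an equivariant ucp map $R\colon(M\rtimes G)/J\to M$. The map $RQ$ fixes $A$, so it is the identity on $M$ by rigidity, and $RQ(\lambda_t)=E(\lambda_t)=0$ for $t\ne e$. By Lemma~\ref{lem:basic}(a), $RQ=E$ on $M\rtimes G$. For $x\in J$ this gives $E(x^*x)=RQ(x^*x)=0$, so $x=0$, a contradiction.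
\end{proof}

Let $C=Z(M\rtimes G)$ and $C_0=Z(M)^G$. An element of $M$ is central in $M\rtimes G$ exactly when it commutes with $M$ and with every $\lambda_s$, so $C_0=C\cap M$. For $c\in C$, bimodularity gives $mE(c)=E(mc)=E(cm)=E(c)m$, and equivariance gives $s\cdot E(c)=E(\lambda_sc\lambda_s^*)=E(c)$. So $E$ restricts to a positive unital $C_0$-linear map $C\to C_0$.

\begin{lemma}\label{lem:density}
If there is an equivariant pseudo-expectation $F\ne E$, then $C\ne C_0$.
\end{lemma}

\begin{proof}
Take $\tilde F$ from Lemma~\ref{lem:transfer}(a), let $c_t=F(\lambda_t)=\tilde F(\lambda_t)$, and put $q=\sum_tc_t\lambda_t^*$. Lemma~\ref{lem:basic}(b) for $\tilde F$ gives, for $m\in M$ and $s\in G$,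
\[
c_t\lambda_t^*m=c_t(t^{-1}\cdot m)\lambda_t^*=mc_t\lambda_t^*,\qquad
\lambda_sq\lambda_s^*=\sum_tc_{sts^{-1}}\lambda_{sts^{-1}}^*=q .
\]
So $q\in C$. (It is the density of $\tilde F$: $E(m\lambda_sq)=m(s\cdot c_s)=mc_s=\tilde F(m\lambda_s)$.) Since $F\ne E$, some $c_t$ with $t\ne e$ is nonzero, so $q\notin M$.
\end{proof}

For the converse we must produce a density: $q\in C_+$ with $E(q)=1$ that annihilates some nonzero $c\in C_+$. A function $f\in C_+$ that vanishes near a point is easy to find, but normalizing it means dividing by $E(f)$, so $E(f)$ must be bounded below where we divide. The following inequality provides this.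

\begin{lemma}\label{lem:index}
$E(x)\ge|G|^{-1}x$ for every positive $x\in M\rtimes G$.
\end{lemma}

\begin{proof}
For elements $z_1,\dots,z_k$ of a C*-algebra with sum $z$,
\[
0\le\sum_{i,j}(z_i-z_j)^*(z_i-z_j)=2k\sum_iz_i^*z_i-2z^*z .
\]
Write $x=y^*y$ with $y=\sum_t\lambda_ty_t$, $y_t\in M$. Taking $z_t=\lambda_ty_t$ gives $x\le|G|\sum_ty_t^*y_t$, and $E(x)=\sum_{s,t}y_s^*E(\lambda_{s^{-1}t})y_t=\sum_ty_t^*y_t$.
\end{proof}

\begin{lemma}\label{lem:nonfaithful}
If $C\ne C_0$, then some equivariant pseudo-expectation is not faithful.
\end{lemma}

\begin{proof}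
Write $C=C(\hat Y)$ and $C_0=C(Y)$ with $\hat Y,Y$ compact Hausdorff, and let $\pi\colon\hat Y\to Y$ be the continuous surjection dual to the inclusion, so that $k\in C(Y)$ is the element $k\circ\pi$ of $C$. If $\pi$ were injective, it would be a homeomorphism and $C=C_0$. So there are $p_1\ne p_2$ with $\pi(p_1)=\pi(p_2)=y_0$. By Urysohn's lemma there is $f\in C$ with $0\le f\le1$, $f(p_1)=1$, and $f=0$ on an open set $V\ni p_2$. Lemma~\ref{lem:index} says that $E(f)\circ\pi\ge|G|^{-1}f$ on $\hat Y$. At $p_1$ this reads $E(f)(y_0)\ge|G|^{-1}$, so $E(f)>0$ on an open set $U\ni y_0$. We use $f/E(f)$ near the fiber over $y_0$ and $1$ away from it. Choose $h\in C(Y)$ with $0\le h\le1$, $\operatorname{supp}h\subseteq U$, and $h=1$ on an open set $U_1\ni y_0$. The function $k$ equal to $h/E(f)$ on $U$ and to $0$ elsewhere is continuous on the open sets $U$ and $Y\setminus\operatorname{supp}h$, which cover $Y$. Put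
\[
q=f\cdot(k\circ\pi)+(1-h)\circ\pi\ \in C_+ .
\]
By $C_0$-linearity, $E(q)=kE(f)+1-h=1$. Also $q=0$ on the open set $V\cap\pi^{-1}(U_1)\ni p_2$. Choose $0\ne c\in C_+$ vanishing outside this set, so that $cq=0$.

Define $\tilde F(x)=E(xq)$ on $M\rtimes G$. Since $q$ is central, $\tilde F(x)=E(q^{1/2}xq^{1/2})$ is completely positive, and $\tilde F(\lambda_sx\lambda_s^*)=E(\lambda_sxq\lambda_s^*)=s\cdot\tilde F(x)$. For $m\in M$ we have $\tilde F(m)=mE(q)=m$. Finally $\tilde F(c^{1/2}c^{1/2})=E(cq)=0$ with $c^{1/2}\ne0$, so $\tilde F$ is not faithful, and Lemma~\ref{lem:transfer}(b) applies.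
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
The equality $C=C_0$ implies (ii) by Lemma~\ref{lem:density}, (ii) implies (i) because $E$ is faithful, and (i) implies $C=C_0$ by Lemma~\ref{lem:nonfaithful}.
\end{proof}

\begin{remark}
Finiteness of $G$ is essential at two points: the sum defining $q$ in Lemma~\ref{lem:density}, and the constant in Lemma~\ref{lem:index}. In the example of Theorem~\ref{thm:counter}, $F$ has no central density in $A\rtimes_\lambda G$: this algebra is simple and unital, so its center is $\mathbb C$, and the only candidate $q=1$ gives $E$.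
\end{remark}

\begin{thebibliography}{9}

\bibitem{GU}
Shirly Geffen and Dan Ursu, \emph{Simplicity of crossed products by FC-hypercentral groups}, arXiv:2304.07852 (2023).

\bibitem{Tak}
Takesaki, \emph{Theory of Operator Algebras I}.

\end{thebibliography}
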